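# Compact ANRs that map onto each other with small fibers but have different homotopy types

## 1. A segment that covers a triod

Let $I=[0,1]$. Let $T$ be the triod: three segments of length $1$ (the arms) with one end of each glued to a common point $o$. Call the free ends $e_1,e_2,e_3$, and give $T$ the path-length metric. We ask for a map of $I$ onto $T$ that identifies only points lying very close together.

Fix a small $\eta>0$. Let $f$ run along the first arm from $e_1$ to $o$ during $[0,\frac12-\eta]$, go from $o$ out to $e_3$ during $[\frac12-\eta,\frac12]$, come back from $e_3$ to $o$ at the same speed during $[\frac12,\frac12+\eta]$, and run from $o$ to $e_2$ during $[\frac12+\eta,1]$. This is onto. The only points with more than one preimage are those on the third arm other than $e_3$, and their preimages lie in $[\frac12-\eta,\frac12+\eta]$. So every point inverse has diameter at most $2\eta$. The length of the third arm plays no role: the metric of the target does not enter, and a tiny piece of the source may sweep out a long piece of the target.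

In the other direction nothing of the sort is possible. Let $f:T\to I$ be any map. Two of the numbers $f(e_1),f(e_2),f(e_3)$ lie on the same side of $f(o)$. After renaming and possibly replacing $f$ by $1-f$, we have $f(o)\le f(e_1)\le f(e_2)$. By the intermediate value theorem some $x$ on the second arm has $f(x)=f(e_1)$, and $d(x,e_1)=1+d(o,x)\ge 1$. So some point inverse has diameter at least $1$.

**Definition 1.** A *compactum* is a compact metric space. An *$\varepsilon$-map* is a continuous map whose point inverses have diameter $<\varepsilon$. For compacta $X,Y$, the space $X$ is *$Y$-like* if for every $\varepsilon>0$ there is a surjective $\varepsilon$-map $X\to Y$ (Mardešić–Segal). Two compacta are *quasi-homeomorphic* if each is like the other (Kuratowski–Ulam).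

So $I$ is $T$-like, but $T$ is not $I$-like. The circle is not $I$-like either: for $f:S^1\to I$ the function $x\mapsto f(x)-f(-x)$ changes sign, so $f$ identifies two antipodal points. Two remarks will be used without comment. Composing a surjective $\varepsilon$-map with a homeomorphism of the target gives a surjective $\varepsilon$-map. And being $Y$-like does not depend on the metrics, since the identity map between two metrics on a compact space is uniformly continuous.

The triod and the segment are both contractible, so homotopy theory cannot tell them apart, and in any case they are like each other in one direction only. What does likeness in *both* directions force? Borsuk found two quasi-homeomorphic compacta of different shapes. A problem posed in Danuta Kołodziejczyk's paper "Polyhedra for which every homotopy domination over itself is a homotopy equivalence", arXiv:1411.1032 (2014), asks about spaces without local pathology: *must two quasi-homeomorphic compact ANRs have the same shape, equivalently the same homotopy type?* We shall see that the answer is no.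

## 2. ANRs, shape, and a homotopy left inverse for small maps

**Definition 2.** A compactum $P$ is an *ANR* if, whenever it is embedded as a closed subset of a metric space, it is a retract of some open neighborhood there. Equivalently, a map into $P$ defined on a closed subset of a metric space extends to a neighborhood of that subset.

Compact polyhedra are ANRs, and so are their products with the Hilbert cube $I^\infty$. The closed topologist's sine curve $C=\{(x,\sin\frac1x):0<x\le1\}\cup(\{0\}\times[-1,1])$ is not, since it is not locally connected.

**Definition 3.** One standard way to define shape is this. For a compactum $X$ consider the sets $[X,R]$ of homotopy classes of maps, as $R$ runs over ANRs. Compacta $X,Y$ *have the same shape* if there are bijections $[X,R]\cong[Y,R]$ natural in $R$.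

Example: the curve $C$ above has the shape of a point. Indeed $C=\bigcap C_n$, where $C_n$ is the rectangle $[0,\frac1n]\times[-1,1]$ together with the graph over $[\frac1n,1]$. A map $C\to R$ extends over some $C_n$, which is contractible, so the map is homotopic to a constant, and $[C,R]=\pi_0(R)$. But $C$ is not contractible, as it is not path connected. If $X$ and $Y$ are themselves compact ANRs, we may take $R=X$ and $R=Y$, and Yoneda's lemma shows that equal shape means equal homotopy type. So from now on we speak only of homotopy type.

**Definition 4.** $P$ is *dominated* by $Q$ if there are maps $i:P\to Q$, $r:Q\to P$ with $ri\simeq\mathrm{id}_P$. For instance a contractible space is dominated by every nonempty space.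

The first thing to know about $\varepsilon$-maps is that for ANRs they carry homotopy information.

**Proposition 1.** If $P$ is a compact ANR, there is $\varepsilon>0$ such that for every surjective $\varepsilon$-map $f:P\to Q$ onto a compactum there is $g:Q\to P$ with $gf\simeq\mathrm{id}_P$. Hence quasi-homeomorphic compact ANRs dominate each other.

*Proof.* We build $g$ by averaging preimages. Embed $P$ isometrically in a Banach space (Kuratowski). Let $\rho:U\to P$ be a retraction of an open neighborhood, and let $\varepsilon>0$ be such that the $\varepsilon$-neighborhood of $P$ lies in $U$. Let $f$ be a surjective $\varepsilon$-map and $y\in Q$. The compact set $f^{-1}(y)$ has diameter $<\varepsilon$, so it has an open neighborhood of diameter $<\varepsilon$. As $f$ is a closed map, that neighborhood contains the preimage of a neighborhood of $y$. Hence $Q$ has a finite cover by nonempty open sets $W_j$ with $\operatorname{diam}f^{-1}(W_j)<\varepsilon$. Take a partition of unity $\varphi_j$ subordinate to it, choose $p_j\in f^{-1}(W_j)$ (possible as $f$ is onto), and put $g_0(y)=\sum_j\varphi_j(y)p_j$.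

If $\varphi_j(f(x))\ne0$, then $x$ and $p_j$ both lie in $f^{-1}(W_j)$, so $\|p_j-x\|<\varepsilon$. Averaging, $\|g_0f(x)-x\|<\varepsilon$. So the whole segment from $x$ to $g_0f(x)$ lies in the $\varepsilon$-ball about $x$, hence in $U$. As $f$ is onto, $g_0(Q)\subset U$. Put $g=\rho g_0$. The homotopy $\rho((1-s)x+s\,g_0f(x))$ runs from $\mathrm{id}_P$ to $gf$. $\square$

The easiest case of the problem is now immediate. If $P,Q$ are quasi-homeomorphic connected finite graphs, then $H_1(P)$ is a direct summand of $H_1(Q)$ and conversely. The ranks agree, so the graphs are homotopy equivalent.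

Here is what we shall prove. A *Hilbert cube manifold* is a metric space locally homeomorphic to open subsets of $I^\infty$.

**Main Theorem.** There are connected finite simplicial complexes $P,Q$ with $\pi_1\cong\langle a,t\mid tat^{-1}=a^6\rangle$ such that the compact ANRs $P\times I^\infty$ and $Q\times I^\infty$ are quasi-homeomorphic but not homotopy equivalent. (These products are Hilbert cube manifolds.)

**Theorem 2.** Two compact connected Hilbert cube manifolds are quasi-homeomorphic if and only if each is dominated by the other. Moreover, any two quasi-homeomorphic compact ANRs dominate each other.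

**Theorem 3.** There are compact PL manifolds with boundary, of equal dimension, which are quasi-homeomorphic but not homotopy equivalent.

**Theorem 4.** If $P,Q$ are quasi-homeomorphic compact connected ANRs and $\pi_1(P)$ is polycyclic-by-finite, then $P\simeq Q$.

## 3. Noetherian modules, and the endomorphism that escapes them

By Proposition 1, a sensible first attempt is to show that two complexes dominating each other are homotopy equivalent. One composes the dominations to get a self-map that is onto on homology, and hopes that onto implies one-to-one. Let us see how far this goes.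

Recall that a group is *polycyclic-by-finite* if it has a subgroup of finite index with a subnormal series whose factors are cyclic; finite groups and $\mathbb Z^n$ are examples. Such a group $G$ satisfies the maximal condition on subgroups (all its subgroups are finitely generated), and its group ring $\mathbb ZG$ is Noetherian (P. Hall).

*Proof of Theorem 4.* **Step 1: a self-map with a right inverse.** By Proposition 1 there are $f:P\to Q$, $g:Q\to P$ with $gf\simeq1$ and $f':Q\to P$, $g':P\to Q$ with $g'f'\simeq1$. Put $\mu=f'f$ and $\xi=gg'$, self-maps of $P$. Then $\xi\mu=g(g'f')f\simeq gf\simeq1$. A compact ANR has the homotopy type of a finite complex (West), so we may replace $P$ by a finite CW complex, and by homotopies make $\xi,\mu$ pointed.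

**Step 2: the fundamental group.** Let $G=\pi_1(P)$. As $\xi\mu$ is freely homotopic to the identity, $\xi_*\mu_*$ is an inner automorphism, so $\xi_*$ is surjective. The kernels of $\xi_*^m$ increase with $m$, so they stabilize by the maximal condition, say at $m$. If $\xi_*(x)=1$, write $x=\xi_*^m(y)$. Then $\xi_*^{m+1}(y)=1$, so $x=\xi_*^m(y)=1$. Hence $\alpha=\xi_*$ is an automorphism.

**Step 3: the homology of the universal cover.** The cellular chain groups of $\tilde P$ are finitely generated over the Noetherian ring $\mathbb ZG$, so each $H_k(\tilde P)$ is a Noetherian module. The pointed lift $\tilde\xi$ induces an additive map $\Xi$ on $H_k(\tilde P)$ with $\Xi(gx)=\alpha(g)\Xi(x)$. Lifting the homotopy $\xi\mu\simeq1$ shows that $\tilde\xi\tilde\mu$ is homotopic to a lift of the identity, that is, to a deck transformation. So $\Xi$ is surjective. The kernels of $\Xi^m$ are increasing $\mathbb ZG$-submodules, so they stabilize, and the argument of Step 2 shows that $\Xi$ is injective.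

**Step 4: conclusion.** So $\xi$ induces isomorphisms on $\pi_1$ and on the homology of universal covers, and by Whitehead's theorem it is a homotopy equivalence. Since $\xi\mu\simeq1$, so is $\mu=f'f$. Then $f'$ has the right homotopy inverse $f\mu^{-1}$, where $\mu^{-1}$ denotes a homotopy inverse of $\mu$, and the left homotopy inverse $g'$. Hence $f':Q\to P$ is a homotopy equivalence. $\square$

The proof needs that a surjective endomorphism of the module $H_k(\tilde P)$ is injective, and this is where it breaks for a general group. Let $G=\langle a,t\mid tat^{-1}=a^6\rangle$ and $K_1=\langle a\rangle$. Consider the permutation module $\mathbb F_5[G/K_1]$ and the $G$-map $gK_1\mapsto gt^{-1}K_1$. It is well defined, because $at^{-1}=t^{-1}a^6$. It is onto, because $gtK_1\mapsto gK_1$. It is not injective: $tK_1$ and $atK_1$ both go to $K_1$, and they are different, since $t^{-1}at\notin K_1$ (we shall see in §4 that $G$ is a semidirect product $\mathbb Z[1/6]\rtimes\mathbb Z$ in which $a$ is $1$ and $t^{-1}at$ is $\frac16$).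

So we try to build complexes whose $H_3$ is made of such modules. The algebra we aim for is short. Write $K_d=\langle a^d\rangle$. The projection $\pi:\mathbb F_5[G/K_2]\to\mathbb F_5[G/K_1]$ and the transfer $s:gK_1\mapsto gK_2+gaK_2$ satisfy $\pi s=2$. As $2$ is invertible in $\mathbb F_5$, the module of $K_1$ is a direct summand of that of $K_2$. In the same way, with index $3$, the module of $K_2$ is a summand of that of $K_6$. But $K_6=tK_1t^{-1}$, so $gK_6\mapsto gtK_1$ is an isomorphism $\mathbb F_5[G/K_6]\cong\mathbb F_5[G/K_1]$. Thus the modules of $K_1$ and $K_2$ are summands of each other. Three things must now be done: realize $\pi$ and $s$ by maps of spaces, show that the two modules (and then the two spaces) really differ, and turn domination back into $\varepsilon$-maps.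

## 4. A circle glued to itself by degree six, and mutual domination

Let $S^1\subset\mathbb C$ and
$$X=S^1\times[0,1]/(z,1)\sim(z^6,0),\qquad j_d:S^1\to X,\quad j_d(z)=[z^d,0].$$

**The fundamental group of $X$.** As $X$ is the mapping torus of $z\mapsto z^6$, its fundamental group at $[1,0]$ is $G=\langle a,t\mid tat^{-1}=a^6\rangle$. Here $a$ is the class of $j_1$, $t$ is the loop $s\mapsto[1,s]$ suitably oriented, and $j_d$ represents $a^d$. Let $A=\mathbb Z[1/6]$, written additively, and let $t$ act on $A$ as multiplication by $6$. The assignment $a\mapsto(1,0)$, $t\mapsto(0,1)$ respects the relation and defines a homomorphism $G\to A\rtimes\langle t\rangle$. It is onto, as $t^{-p}a^mt^p\mapsto(6^{-p}m,0)$. It is injective: since $ta=a^6t$ and $at^{-1}=t^{-1}a^6$, letters $t$ can be moved to the right and letters $t^{-1}$ to the left, so every element of $G$ has the form $t^{-p}a^mt^q$ with $p,q\ge0$. This maps to $(6^{-p}m,q-p)$, which is trivial only if $m=0$ and $p=q$. So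
$$G\cong A\rtimes\langle t\rangle,\qquad A=\mathbb Z[1/6],\qquad txt^{-1}=6x .\tag{1}$$
Since $A$ is not finitely generated, $G$ is not polycyclic-by-finite, and Theorem 4 does not apply to it.

**The universal cover of $X$ is contractible.** The infinite cyclic cover of $X$ is the bi-infinite telescope of degree-$6$ maps of circles. A compact subset lies in a finite piece of the telescope, and each finite piece is homotopy equivalent to a circle. So $\pi_k(X)=0$ for $k\ge2$, and $\tilde X$ is contractible.

**The building blocks.** For a pointed finite CW complex $F$ put
$$E_d(F)=X\cup(S^1\times F),\qquad (z,*)\sim j_d(z).$$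
As $j_d$ is cellular, this is a finite CW complex: a circle's worth of copies of $F$ whose base points run along $a^d$. If $F$ is a single point then $E_d(F)=X$. Let $K=S^1\cup_5e^2$ (a disk glued to a circle by degree $5$) and $Y=\Sigma^2K$, a simply connected complex of dimension $4$ whose only nonzero reduced integral homology group is $H_3(Y)=\mathbb Z/5$. Finally put $W=E_1(S^3)$ and
$$P=E_1(Y)\cup_XW,\qquad Q=E_2(Y)\cup_XW .$$
The role of $W$ will appear in §5. "Rel $X$" below means that maps are the identity on $X$ and homotopies are constant on $X$.

**Lemma 1.** (a) $E_6(Y)\simeq E_1(Y)$ rel $X$. (b) If $5\nmid k$, there are maps $\tau:E_d(Y)\to E_{dk}(Y)$ and $c:E_{dk}(Y)\to E_d(Y)$, both the identity on $X$, such that $c\tau$ is a homotopy equivalence rel $X$. Hence $E_d(Y)$ is dominated rel $X$ by $E_{dk}(Y)$.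

*Proof.* (a) We have $j_6(z)=[z^6,0]=[z,1]$, so $(z,s)\mapsto[z,s]$ is a homotopy from $j_1$ to $j_6$. Since $S^1\times*\subset S^1\times Y$ is a cofibration, homotopic attaching maps give adjunction spaces that are homotopy equivalent rel $X$.

(b) The map $c$ realizes the projection, and $\tau$ realizes the transfer. The $k$-th power map on the circle has $k$ preimages over each point, so $\tau$ must send the copy of $Y$ over $z$ to the sum of the copies of $Y$ over all $k$-th roots of $z$. The roots are permuted cyclically as $z$ goes around, so this sum has to be invariant under cyclic permutation up to homotopy. This is where commutativity enters.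

**Step 1: a cyclically symmetric sum.** Let $\mathrm{in}_l:Y\to\bigvee_{l\in\mathbb Z/k}Y$ be the inclusions. Let $\nu:Y\to\bigvee_lY$ represent $\mathrm{in}_0+\dots+\mathrm{in}_{k-1}$ in the group $[Y,\bigvee_lY]_*$ of pointed homotopy classes. This group is abelian because $Y$ is a double suspension. Let $\rho$ be the cyclic permutation of the wedge with $\rho\circ\mathrm{in}_l=\mathrm{in}_{l+1}$. Then $[\rho^{-1}\nu]=\sum_l[\mathrm{in}_{l-1}]=[\nu]$. Choose a pointed homotopy $h_s$ with $h_0=\nu$ and $h_1=\rho^{-1}\nu$.

**Step 2: the map $\tau$.** For $s\in[0,1]$ let $w_l(s)=e^{2\pi i(s+l)/k}$; these are the $k$-th roots of $e^{2\pi is}$. Define $\iota_s:\bigvee_lY\to E_{dk}(Y)$ by $y\mapsto[w_l(s),y]$ on the $l$-th summand. At the base point, $[w_l(s),*]=j_{dk}(w_l(s))=[w_l(s)^{dk},0]=j_d(e^{2\pi is})$, which does not depend on $l$, so $\iota_s$ is well defined. Since $w_l(1)=w_{l+1}(0)$ with indices mod $k$, we have $\iota_1=\iota_0\rho$. Let $\tau$ be the identity on $X$ and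
$$\tau(e^{2\pi is},y)=\iota_s(h_s(y)).$$
The values at $s=0$ and $s=1$ agree, since $\iota_1h_1=\iota_0\rho\rho^{-1}\nu=\iota_0h_0$. Also $\tau(z,*)=j_d(z)$, so $\tau$ is compatible with the gluing.

**Step 3: the map $c$.** Let $c$ be the identity on $X$ and $c[w,y]=[w^k,y]$. This is consistent, since $j_{dk}(w)=[w^{dk},0]=j_d(w^k)$.

**Step 4: the composite.** As $w_l(s)^k=e^{2\pi is}$, the map $c\tau$ is the identity on $X$ and is induced on the rest by
$$\Phi:S^1\times Y\to S^1\times Y,\qquad \Phi(z,y)=(z,\varphi_z(y)),\qquad \varphi_{e^{2\pi is}}=\nabla h_s,$$
where $\nabla:\bigvee_lY\to Y$ is the fold map. (At $s=1$, $\nabla h_1=\nabla\rho^{-1}\nu=\nabla\nu=\nabla h_0$.) Each $\varphi_z$ is pointed and homotopic to $\nabla\nu=k\cdot\mathrm{id}_Y$, which acts on $H_3(Y)=\mathbb Z/5$ as multiplication by $k$. Since $5\nmid k$ this is an isomorphism. As $Y$ is simply connected, $\varphi_z$ is a homotopy equivalence by Whitehead's theorem. Comparing the exact homotopy sequences of the fibration $S^1\times Y\to S^1$ by the five lemma, $\Phi$ is a homotopy equivalence.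

**Step 5: making it rel $X$.** $\Phi$ is the identity on $S^1\times*$. A map under $B$ between two cofibrations under $B$ that is a homotopy equivalence is a homotopy equivalence under $B$ (Dold). So $\Phi$ is a homotopy equivalence rel $S^1\times*$. Its inverse and the homotopies glue with $\mathrm{id}_X$, so $c\tau$ is a homotopy equivalence rel $X$. If $\psi$ is an inverse rel $X$, then $(\psi c)\tau\simeq\mathrm{id}$ rel $X$, which is the asserted domination. $\square$

**Corollary 1.** $P$ and $Q$ dominate each other.

*Proof.* Rel $X$, $E_1(Y)$ is dominated by $E_2(Y)$ (take $d=1$, $k=2$), and $E_2(Y)$ is dominated by $E_6(Y)\simeq E_1(Y)$ (take $d=2$, $k=3$, and use (a)). All maps are the identity on $X$ and all homotopies are constant there, so they extend by the identity on $W$. $\square$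

## 5. Measuring a shift at the primes 2 and 3

**Why $W$ is there.** It is tempting to drop $W$ and to compare $E_1(Y)$ with $E_2(Y)$ directly. These two are homotopy equivalent. The map $q:X\to X$, $q[z,s]=[z^2,s]$, is well defined, since $[z,1]=[z^6,0]$ and $[z^2,1]=[z^{12},0]$. It induces $a\mapsto a^2$, $t\mapsto t$, which by (1) is multiplication by the unit $2$ on $A$, an automorphism of $G$. As $\tilde X$ is contractible, $q$ is a homotopy equivalence. Moreover $qj_1=j_2$, so by the gluing lemma $q$ and $\mathrm{id}_{S^1\times Y}$ give a homotopy equivalence $E_1(Y)\to E_2(Y)$. An automorphism of $G$ can carry $K_1$ to $K_2$. The piece $W$, attached along $a$ in both complexes, serves as an anchor: an automorphism that moves $K_1$ to $K_2$ also moves the anchor. We now make this precise.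

For $c=2^i3^j$ with $i,j\in\mathbb Z$ put $K_c=c\mathbb Z\subset A\subset G$. So $K_1=\langle a\rangle$ and $K_2=\langle a^2\rangle$.

**Lemma 2.** As $\mathbb ZG$-modules,
$$H_3(\tilde P)\cong\mathbb Z[G/K_1]\oplus\mathbb F_5[G/K_1],\qquad H_3(\tilde Q)\cong\mathbb Z[G/K_1]\oplus\mathbb F_5[G/K_2].$$

*Proof.* Since $S^3$ and $Y$ are simply connected, van Kampen's theorem shows that $X\subset P$ induces an isomorphism $\pi_1(X)\cong\pi_1(P)$. So the preimage of $X$ in $\tilde P$ is connected and simply connected, that is, it is $\tilde X$. Consider a piece $S^1\times F$ attached along $j_d$, and pull the covering $\tilde P\to P$ back to $S^1\times F$. The map $\pi_1(S^1\times F)\to G$ has image $\langle a^d\rangle$ and is injective, since $a^d$ has infinite order. So every component of the pulled-back covering is a copy of the universal cover $\mathbb R\times F$. The group $G$ permutes the components transitively. One of them has stabilizer $\langle a^d\rangle$, whose generator acts as $(x,y)\mapsto(x+1,y)$. So $\tilde P$ is obtained from $\tilde X$ by gluing on all these copies of $\mathbb R\times F$ along $\mathbb R\times*$.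

As $\tilde X$ is contractible, excision gives
$$H_3(\tilde P)\cong H_3(\tilde P,\tilde X)\cong\bigoplus_F\ \bigoplus_{G/\langle a^{d_F}\rangle}H_3(\mathbb R\times F,\mathbb R\times*),$$
where $F$ runs over the pieces $Y,S^3$. Each summand is a copy of $H_3(F)$. A translation of $\mathbb R$ is homotopic to the identity, so stabilizers act trivially on it. Hence $F$ contributes $\mathbb Z[G/\langle a^{d_F}\rangle]\otimes H_3(F)$. For $F=S^3$ this is $\mathbb Z[G/K_1]$, and for $F=Y$ it is $\mathbb F_5[G/K_{d_F}]$, with $d_F=1$ for $P$. The same argument applies to $Q$, where $d_Y=2$. $\square$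

**Lemma 3.** Let $k=\mathbb F_5$ and $c=2^i3^j$. If $k[G/K_1]\cong k[G/K_c]$ as $kG$-modules, then $i=j$.

The plan: an isomorphism looks, far out, like a shift by some power $t^n$. We test it on modules where fixed vectors form half-infinite ladders. The starting point of the ladder of $K_c$ is read off from the exponent of $p$ in $c$, and comparing starting points computes $n$ once from $p=2$ and once from $p=3$.

*Proof.* Let $\theta:k[G/K_1]\to k[G/K_c]$ be an isomorphism. By (1) we can write
$$\theta(K_1)=\sum_mc_m\,g_mK_c\quad\text{(finite sum)},\qquad c_m\in k,\quad g_m=x_mt^{n_m},\quad x_m\in A .$$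

**Step 1: the total shift.** Take $A$-coinvariants. For $K=K_1$ or $K_c$ we have $K\subset A$ and $A$ is normal, so $k[G/K]_A=k[G/A]=k[t^{\pm1}]$, the class of $xt^nK$ being $t^n$. So $\theta$ induces an isomorphism of $k[t^{\pm1}]$-modules $k[t^{\pm1}]\to k[t^{\pm1}]$ with $1\mapsto D:=\sum_mc_mt^{n_m}$. Hence $D$ is a unit, and the units of a Laurent polynomial ring over a field are monomials: $D=\gamma t^n$ with $\gamma\in k^*$, $n\in\mathbb Z$.

**Step 2: test modules.** Let $p\in\{2,3\}$ and let $p'$ be the other of these primes. Since $\mathbb Z[1/p]+\mathbb Z[1/p']=\mathbb Z[1/6]$ and $\mathbb Z[1/p]\cap\mathbb Z[1/p']=\mathbb Z$, we have $A/\mathbb Z[1/p']\cong\mathbb Z[1/p]/\mathbb Z=\mathbb Z(p^\infty)$. As $p\ne5$, the group $\bar k^*$ contains primitive $p^r$-th roots of unity for all $r$, and hence a copy of $\mathbb Z(p^\infty)$. So there is a homomorphism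
$$\lambda:A\to\bar k^*,\qquad \lambda(x)=1\iff v_p(x)\ge0 .$$
Let $V$ be the $\bar k$-vector space with basis $v_l$, $l\in\mathbb Z$, and
$$x\cdot v_l=\lambda(6^lx)v_l\quad(x\in A),\qquad t\cdot v_l=v_{l-1}.$$
This is a $G$-module, because $t(xv_l)=\lambda(6^lx)v_{l-1}=\lambda(6^{l-1}\cdot6x)v_{l-1}=(6x)(tv_l)$. The group $A$ acts diagonally, so $V^{K_c}$ is spanned by the $v_l$ with $\lambda(6^lc)=1$, that is, with $l+v_p(c)\ge0$. Writing $U_m=\operatorname{span}\{v_l:l\ge m\}$,
$$V^{K_c}=U_\varrho\ \text{ with }\ \varrho=-v_p(c),\qquad V^{K_1}=U_0 .$$

**Step 3: the isomorphism acts on fixed vectors.** Identify $\operatorname{Hom}_{kG}(k[G/K],V)=V^K$ by $f\mapsto f(K)$. Then $f\mapsto f\theta$ becomes a $\bar k$-linear bijection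
$$T:U_\varrho\to U_0,\qquad Tv=\sum_mc_mg_mv .$$
For all large $l$ we have $g_mv_l=\lambda(6^{l-n_m}x_m)v_{l-n_m}=v_{l-n_m}$ for every $m$. So $Tv_l=\sum_mc_mv_{l-n_m}=\gamma v_{l-n}$ by Step 1. The elements $x_m$ have become invisible, and only $D$ remains.

**Step 4: counting dimensions.** Choose $J\ge\varrho$ such that the last formula holds for all $l\ge J$. Then $T(U_J)=U_{J-n}\subset U_0$. As $T$ is bijective, it induces an isomorphism $U_\varrho/U_J\cong U_0/U_{J-n}$, so $J-\varrho=J-n$ and $n=\varrho=-v_p(c)$. But $n$ was defined in Step 1, before $p$ was chosen. So $v_2(c)=v_3(c)$, that is, $i=j$. $\square$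

**Proposition 2.** $P\not\simeq Q$.

*Proof.* Suppose $h:P\to Q$ is a homotopy equivalence; we may take it pointed. **Step 1: semilinear isomorphisms.** Let $\alpha\in\operatorname{Aut}(G)$ be induced by $h$. The pointed lift to universal covers induces an isomorphism $\varphi:H_3(\tilde P)\to H_3(\tilde Q)$ with $\varphi(gx)=\alpha(g)\varphi(x)$; we call this $\alpha$-semilinear. It preserves torsion subgroups. So by Lemma 2 it induces $\alpha$-semilinear isomorphisms of the torsion subgroups and of the torsion-free quotients,
$$\mathbb F_5[G/K_1]\to\mathbb F_5[G/K_2],\qquad\mathbb Z[G/K_1]\to\mathbb Z[G/K_1].$$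
Reduce the second mod $5$.

**Step 2: making them linear.** The bijection $gK\mapsto\alpha^{-1}(g)\alpha^{-1}(K)$ induces an $\alpha^{-1}$-semilinear isomorphism $\mathbb F_5[G/K]\to\mathbb F_5[G/\alpha^{-1}(K)]$. Composing, we get isomorphisms of $\mathbb F_5G$-modules
$$\mathbb F_5[G/K_1]\cong\mathbb F_5[G/\alpha^{-1}(K_2)],\qquad\mathbb F_5[G/K_1]\cong\mathbb F_5[G/\alpha^{-1}(K_1)].$$

**Step 3: automorphisms of $G$.** In $G^{ab}$ the relation reads $5a=0$, so $G^{ab}\cong\mathbb Z\oplus\mathbb Z/5$, and $A$ is the kernel of $G\to G^{ab}/\text{torsion}$. Hence $\alpha^{-1}(A)=A$. An automorphism of the additive group $\mathbb Z[1/6]$ commutes with multiplication by $6^{\pm1}$, so it is multiplication by a unit $\pm2^i3^j$. With $c=2^i3^j$ we get $\alpha^{-1}(K_1)=K_c$ and $\alpha^{-1}(K_2)=K_{2c}$.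

**Step 4: contradiction.** Lemma 3 for $K_c$ gives $i=j$, and Lemma 3 for $K_{2c}$ gives $i+1=j$. $\square$

So $P$ and $Q$ dominate each other but are not homotopy equivalent. It remains to produce small surjections, that is, to reverse Proposition 1.

## 6. Sweeping out a space from tiny stars

We return to the trick of §1: a short piece of the source sweeps out a large piece of the target. We first note that every connected finite CW complex is a continuous image of $[0,1]$. Every closed cell is an image of a cube, hence of $[0,1]$ (Peano), and finitely many such paths can be concatenated by means of connecting paths.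

**Lemma 4.** Let $P$ be a compact connected polyhedron, not a point, and let $Z$ be a metric space that is a continuous image of $[0,1]$. Let $i:P\to Z$, $r:Z\to P$ be maps with $ri=\mathrm{id}_P$, and let $\delta>0$. Suppose every $q\in Z$ can be joined to a point of $i(P)$ by a path $\sigma$ in $Z$ with $\operatorname{diam}r(\sigma)<\delta$. Then there is a surjective $8\delta$-map $f:P\to Z$.

*Proof.* **Step 1: cut a surjection into short excursions.** Let $g:[0,1]\to Z$ be a continuous surjection. By uniform continuity of $rg$ there is $M$ with $\operatorname{diam}rg(J_j)<\delta$ for $J_j=[\frac{j-1}M,\frac jM]$, $j=1,\dots,M$. By hypothesis there are $p_j\in P$ and a path $\sigma_j$ from $i(p_j)$ to $g(\frac{j-1}M)$ with $\operatorname{diam}r(\sigma_j)<\delta$. Let $\gamma_j:[0,1]\to Z$ be $\sigma_j$ followed by $g|_{J_j}$. Then $\gamma_j(0)=i(p_j)$ and $\gamma_j([0,1])\supset g(J_j)$. The set $r(\gamma_j)$ contains $ri(p_j)=p_j$ and has diameter $<2\delta$.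

**Step 2: choose disjoint places for the excursions.** $P$ has no isolated points and is locally path connected. So we can choose, one after the other, distinct points $x_1,\dots,x_M\in P$ and paths $\alpha_j$ in $P$ from $x_j$ to $p_j$ with $\operatorname{diam}\alpha_j<\delta$. Triangulate $P$ so finely that the $x_j$ are vertices whose closed stars $D_j$ are disjoint and of diameter $<\delta$. Each $x_j$ has nonempty link. Points of $D_j$ are written $(1-s)x_j+su$ with $u$ in the link of $x_j$ and $s\in[0,1]$.

**Step 3: define $f$.** The outer half of each star is stretched over the whole star, and the inner half performs the excursion. Put $f=i$ off $\bigcup D_j$, and on $D_j$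
$$f\big((1-s)x_j+su\big)=\begin{cases}i\big((2-2s)x_j+(2s-1)u\big)&s\ge\frac12,\\ \big((i\alpha_j)*\gamma_j\big)(1-2s)&s\le\frac12.\end{cases}$$
For $s=1$ the value is $i(u)$, for $s=\frac12$ both lines give $i(x_j)$, and for $s=0$ the value does not depend on $u$. So $f$ is well defined and continuous. It is onto since $f(P)\supset\bigcup_jg(J_j)=Z$.

**Step 4: $rf$ is close to the identity.** We claim $d(rf(x),x)<4\delta$. Off $\bigcup D_j$ we have $rf(x)=x$. On $D_j$ with $s\ge\frac12$, both points lie in $D_j$. For $s\le\frac12$ the point $rf(x)$ lies in $\alpha_j\cup r(\gamma_j)$, hence at distance $<\delta+2\delta$ from $x_j$, while $d(x,x_j)<\delta$. So if $f(x)=f(x')$, then $d(x,x')<8\delta$. Point inverses are compact, so their diameters are $<8\delta$. $\square$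

Here is a first harvest. Let $Z=[-1,1]^2$ and $P_0=([-1,0]\times[-1,1])\cup([0,1]\times\{0\})$, a square with a whisker. Define $r:Z\to P_0$ to be the identity for $x\le0$, and $r(x,y)=(x-m,y-m)$ with $m=\min(x,y)$ for $x,y\ge0$, and symmetrically for $x\ge0\ge y$. This is a retraction, and each $(x,y)$ with $x,y\ge0$ is joined to $r(x,y)$ by a diagonal segment on which $r$ is constant. So Lemma 4 applies for every $\delta$, and $P_0$ is $Z$-like. Conversely, attach a whisker $w$ to $Z$ at the midpoint of a side; retracting $w$ to that point satisfies Lemma 4, so $Z$ is $(Z\cup w)$-like, and $Z\cup w\cong P_0$. The square and the square with a whisker are quasi-homeomorphic. They are not homeomorphic, since an interior point of the whisker cuts its space and no point cuts the square.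

One might now hope that domination alone implies likeness. It does not. The segment $I$ is contractible, hence dominated by $S^1$, but *$I$ is not $S^1$-like*. Let $S^1=\mathbb R/\mathbb Z$, let $f:I\to S^1$ be onto with all point inverses of diameter $<\frac13$, and lift it to $F:I\to\mathbb R$. The image $[a_0,b_0]$ of $F$ has $b_0-a_0\ge1$, as $f$ is onto. So there are $u,v$ with $F(u)=a_0$ and $F(v)=a_0+1$. Then $f(u)=f(v)$, so the interval $J$ between $u$ and $v$ has length $<\frac13$; and $f(J)=S^1$. Every $x\in I$ therefore has the same image as some point of $J$, so it lies within distance $<\frac13$ of $J$. Hence $I$ has length $<1$, a contradiction.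

Let us see which hypothesis of Lemma 4 is missing. Let $P_1$ be the closed upper half of $S^1\subset\mathbb C$, and $r(x+iy)=x+i|y|$. A path from the bottom point $-i$ to $P_1$ passes through $1$ or $-1$, and its $r$-image contains a quarter circle. The points $-i$ and $i$ have the same $r$-value, but no short path connects them. We can repair this by force. Let $\omega$ run from $-i$ through $1$ to $i$ along the right half of the circle, and glue a square to $S^1$ along one side by $\omega$. Then join mirror-image points of that side by nested arcs inside the square, and extend $r$ to be constant on each arc. The other three sides of the square are free, so the new space collapses back to $S^1$. We have changed the homeomorphism type of the target but not its homotopy type, and multiplying by $I^\infty$ will hide the change. Such a square is called a *flap*.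

## 7. Flaps, and likeness after multiplication by the Hilbert cube

Recall that an *elementary expansion* attaches to a CW complex an $n$-cell together with a free $(n-1)$-face, and that a *collapse* is a finite sequence of inverses of such moves; for instance a triangle collapses to one of its vertices. A homotopy equivalence is *simple* if it is homotopic to a composition of expansions, collapses and cellular homeomorphisms. Besides standard PL facts we use two theorems.

**Zeeman's relative simplicial approximation theorem** (Proc. Cambridge Philos. Soc. 60 (1964)). Let $K,L'$ be finite simplicial complexes, $L$ a subcomplex of $K$, and $f:|K|\to|L'|$ a map whose restriction to $|L|$ is simplicial $L\to L'$. Then there are a subdivision $K'$ of $K$ containing $L$ as a subcomplex and a simplicial map $K'\to L'$ which agrees with $f$ on $|L|$ and is homotopic to $f$ rel $|L|$.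

**West's theorem** (*Mapping cylinders of Hilbert cube factors*, General Topology Appl. 1 (1971); see also the Appendix of M. Cohen, *A Course in Simple-Homotopy Theory*). If $f:K\to L$ is a simple homotopy equivalence of finite CW complexes, then $f\times\mathrm{id}:K\times I^\infty\to L\times I^\infty$ is homotopic to a homeomorphism. In particular, if $K$ collapses to a subcomplex $L$, then $K\times I^\infty\cong L\times I^\infty$.

**Proposition 3.** Let $P,Q$ be connected finite polyhedra, $P$ not a point, with $P$ dominated by $Q$. Then $P\times I^\infty$ is $(Q\times I^\infty)$-like.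

*Proof.* Let $ri\simeq\mathrm{id}_P$. By simplicial approximation we may take $i$ to be PL.

**Step 1: replace the domination by a simplicial retraction.** Lemma 4 needs $ri=\mathrm{id}$, and the flaps will need $r$ simplicial. Realize $P$ as a subcomplex of a simplex $\Delta$. Put $Q_1=Q\times\Delta$ and $i_1:P\to Q_1$, $i_1(x)=(i(x),x)$. This is a PL embedding. Let $P_1=i_1(P)$. The map $r_0:Q_1\to P_1$, $r_0(q,y)=i_1r(q)$, satisfies $r_0i_1=i_1ri\simeq i_1$ in $P_1$, that is, $r_0|_{P_1}\simeq\mathrm{id}_{P_1}$. By the homotopy extension property, $r_0$ is homotopic to a retraction $Q_1\to P_1$. Triangulate $Q_1$ by $K$ with $P_1$ triangulated by a subcomplex $L$. The retraction restricts to the simplicial map $\mathrm{id}:L\to L$ on $P_1$. By Zeeman's theorem there are a subdivision $K'\supset L$ of $K$ and a simplicial map $r_1:K'\to L$ with $r_1|_{P_1}=\mathrm{id}$. So $r_1$ is again a retraction.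

**Step 2: subdivide to make simplices small in $P_1$.** Fix $\delta>0$. Let $L^*$ be a subdivision of $L$ whose simplices have diameter $<\delta$, and let $K^*$ be a subdivision of $K'$ for which $r_1:K^*\to L^*$ is simplicial (any subdivision of the target of a simplicial map lifts to one of the source in this sense). Then $L^*$ is a subcomplex of $K^*$. Indeed, let $L^{**}$ be the subdivision of $L$ induced by $K^*$. The map $\mathrm{id}=r_1|_{P_1}:L^{**}\to L^*$ is simplicial, so every simplex of $L^{**}$ is a simplex of $L^*$. Every point is interior to exactly one simplex of each complex, so $L^{**}=L^*$.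

**Step 3: attach the flaps.** Let $q_1,\dots,q_m$ be the vertices of $K^*$. As $Q_1$ is connected, there is an edge path $\beta_l:[0,1]\to Q_1$ in $K^*$ from $q_l$ to a vertex of $L^*$. Define $\omega_l:[-1,1]\to Q_1$ by
$$\omega_l(\tau)=\beta_l(1+\tau)\ (\tau\le0),\qquad\omega_l(\tau)=r_1\beta_l(1-\tau)\ (\tau\ge0).$$
The two formulas agree at $\tau=0$, since $\beta_l(1)\in P_1$. The path $\omega_l$ takes values in the 1-skeleton of $K^*$, and its ends $\omega_l(-1)=q_l$ and $\omega_l(1)=r_1(q_l)$ are vertices. Moreover $\omega_l(\tau)\in P_1$ for $\tau\ge0$, and
$$r_1\omega_l(\tau)=\lambda_l(|\tau|),\qquad\lambda_l(c):=r_1\beta_l(1-c).\tag{2}$$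
Let $Q'$ be obtained from $Q_1$ by attaching squares $E_l=[-1,1]\times[0,1]\ni(\tau,s)$, $l=1,\dots,m$, by $(\tau,1)\sim\omega_l(\tau)$. Each square adds one 1-cell, the interior of the arc formed by the other three sides, and one 2-cell. This is an elementary expansion, because $\omega_l$ maps $[-1,1]$ into the 1-skeleton and $\pm1$ to vertices. So $Q'$ is a connected finite CW complex that collapses to $Q_1$.

**Step 4: extend the retraction.** Let $r':Q'\to P_1$ be $r_1$ on $Q_1$ and
$$r'(\tau,s)=\lambda_l\big(\max(|\tau|,1-s)\big)\quad\text{on }E_l .$$
For $s=1$ this is $\lambda_l(|\tau|)=r_1\omega_l(\tau)$, so by (2) the definition is consistent.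

**Step 5: verify the path condition.** For $c\in[0,1]$ the level set
$$S_c^l=\{\max(|\tau|,1-s)=c\}=\{|\tau|=c,\ s\ge1-c\}\cup\{|\tau|\le c,\ s=1-c\}$$
is an arc (a point if $c=0$) containing $(c,1)\sim\omega_l(c)\in P_1$, and $r'$ is constant on it. These sets fill $E_l$. So every point of $E_l$ is joined to $P_1$ by a path on which $r'$ is constant. In particular $S_1^l$ contains $(-1,1)\sim q_l$, so $q_l$ is joined to $P_1$ with $r'$ constant. Any $q\in Q_1$ lies in a simplex $\sigma$ of $K^*$ and is joined inside $\sigma$ to a vertex $q_l$ of $\sigma$. Here $r_1(\sigma)$ is a simplex of $L^*$, of diameter $<\delta$. Thus every point of $Q'$ is joined to $P_1$ by a path whose $r'$-image has diameter $<\delta$. Lemma 4, applied to the inclusion $P_1\subset Q'$ and to $r'$, gives a surjective $8\delta$-map $f:P_1\to Q'$.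

**Step 6: hide the flaps.** The map $f\times\mathrm{id}:P_1\times I^\infty\to Q'\times I^\infty$ is surjective with point inverses $f^{-1}(q)\times\{z\}$. With the max metric on the product, it is an $8\delta$-map. By West's theorem
$$Q'\times I^\infty\cong Q_1\times I^\infty=Q\times\Delta\times I^\infty\cong Q\times I^\infty,$$
the last because $\Delta$ is homeomorphic to a finite-dimensional cube. The space $P_1\cong P$ was fixed before $\delta$, and $\delta$ was arbitrary. So $P\times I^\infty$ is $(Q\times I^\infty)$-like. $\square$

## 8. The pair of Hilbert cube manifolds

*Proof of the Main Theorem.* Take $P,Q$ from §4, replaced by homotopy equivalent connected finite simplicial complexes of the same dimension. Their fundamental group is $G$. They dominate each other by Corollary 1. So Proposition 3, applied in both directions, shows that the compact ANRs $P\times I^\infty$ and $Q\times I^\infty$ are quasi-homeomorphic. Since $I^\infty$ is contractible, these are homotopy equivalent to $P$ and $Q$ respectively, hence not to each other, by Proposition 2.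

They are Hilbert cube manifolds: the closed star of a vertex $v$ of $P$ collapses to $v$, so by West's theorem its product with $I^\infty$ is homeomorphic to $I^\infty$. Hence (open star of $v$)$\,\times I^\infty$ is homeomorphic to an open subset of $I^\infty$, and these sets cover $P\times I^\infty$. The same holds for $Q$. $\square$

For compact ANRs shape and homotopy type coincide, so the shapes of $P\times I^\infty$ and $Q\times I^\infty$ differ. The answer to the problem is negative.

*Proof of Theorem 2.* Compact Hilbert cube manifolds are ANRs, so "only if", and the last statement, are Proposition 1. For "if", we use Chapman's triangulation theorem: every compact Hilbert cube manifold is homeomorphic to $K\times I^\infty$ for a finite polyhedron $K$. So the two manifolds are $K\times I^\infty$ and $L\times I^\infty$ with $K,L$ finite connected polyhedra. Replacing these by $K\times I$ and $L\times I$, which does not change the products, we may assume they are not points. As $K\simeq K\times I^\infty$ and $L\simeq L\times I^\infty$, the polyhedra $K,L$ dominate each other, and Proposition 3 applies in both directions. $\square$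

## 9. Thick flaps in finite dimensions

Theorem 3 asks for finite-dimensional manifolds, so neither West's theorem nor the factor $I^\infty$ is available. The remedy is to thicken $P$ and $Q$ to manifolds and to thicken the flaps to boxes of full dimension: gluing a box onto the boundary of a manifold along a box does not change the manifold. This gives a second proof of the negative answer, which does not use Proposition 3 or any infinite-dimensional topology.

Recall that a *regular neighborhood* of a compact polyhedron $P$ in the interior of a PL $n$-manifold is a compact PL $n$-submanifold which is a neighborhood of $P$ and collapses to $P$. For a point of $\mathbb R^n$ it is a PL ball. Any two regular neighborhoods of $P$ are related by a PL homeomorphism of the ambient manifold that is the identity on $P$.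

Let $P,Q$ be mutually dominating connected finite polyhedra of dimension $\le d$, let $n\ge\max(2d+2,4)$, and let $N_P,N_Q\subset\mathbb R^n$ be regular neighborhoods of PL copies of $P,Q$.

**Claim.** $N_P\times I$ and $N_Q\times I$ are quasi-homeomorphic.

*The Claim implies Theorem 3.* For $P,Q$ from §4 we may take $d=5$, the dimension of $S^1\times Y$, and $n=12$. Then $N_P\times I\simeq P$ and $N_Q\times I\simeq Q$ are compact PL manifolds with boundary, both of dimension $13$, which are quasi-homeomorphic by the Claim and not homotopy equivalent by Proposition 2. $\square$

*Proof of the Claim.* By symmetry it suffices to show that $N_P\times I$ is $(N_Q\times I)$-like. Write $M=N_Q$, and let $u:P\to Q$, $v:Q\to P$ with $vu\simeq\mathrm{id}_P$.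

**Step 1: embed $N_P$ in $M$ along $u$.** The facts used here are standard (Hudson, *Piecewise Linear Topology*; Rourke–Sanderson, *Introduction to PL Topology*). Since $n\ge2d+1$, general position shows that $u:P\to Q\subset M$ is homotopic in $M$ to a PL embedding $e_0:P\to\operatorname{int}M$. Since $n\ge2d+2$, $e_0$ is ambient isotopic in $\mathbb R^n$ to the inclusion $P\subset\mathbb R^n$. So a PL homeomorphism of $\mathbb R^n$ extends $e_0$ and carries $N_P$ to some regular neighborhood of $e_0(P)$. By uniqueness of regular neighborhoods, there is a PL homeomorphism $e$ from $N_P$ onto a regular neighborhood $N$ of $e_0(P)$ in $\operatorname{int}M$, with $e|_P=e_0$. Let $N^+=N\cup(\partial N\times[0,1])\subset\operatorname{int}M$, where $\partial N\times[0,1]$ is an external collar with $(b,0)=b$. Let $\kappa:N^+\to N$ be the retraction with $\kappa(b,c)=b$ on the collar.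

**Step 2: a retraction $r:M\to N$ extending $\kappa$.** Let $\varrho:M\to Q$ be a homotopy inverse of $Q\subset M$, and put $r_0=e\circ v\circ\varrho:M\to N$, where $v$ is followed by $P\subset N_P$. As maps into $N$,
$$r_0e_0\simeq e\,v\,\varrho\,u\simeq e\,v\,u\simeq e|_P=e_0=\kappa e_0 .$$
Here we used $e_0\simeq u$ in $M$, $\varrho|_Q\simeq\mathrm{id}_Q$ and $vu\simeq\mathrm{id}_P$, in this order. As $N^+$ deformation retracts to $e_0(P)$, it follows that $r_0|_{N^+}\simeq\kappa$. By the homotopy extension property there is $r:M\to N$ with $r|_{N^+}=\kappa$.

**Step 3: carve $M\times I$ so that it retracts onto a copy of $N\times I$.** Let $h:M\to[0,\frac12]$ be $0$ on $N$, $h(b,c)=c/2$ on the collar, and $\frac12$ elsewhere. Put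
$$Z=\{(q,s)\in M\times[0,1]:s\ge h(q)\},\qquad\hat r(q,s)=(r(q),\min(2s,1)),\qquad\hat\imath(x,s)=(x,s/2).$$
Then $\hat\imath:N\times I\to Z$, since $h=0$ on $N$, and $\hat r:Z\to N\times I$ satisfies $\hat r\hat\imath(x,s)=(r(x),s)=(x,s)$. The image of $\hat\imath$ is $N\times[0,\frac12]$. Moreover $Z\cong M\times I$ via $(q,s)\mapsto\big(q,\frac{s-h(q)}{1-h(q)}\big)$, which is the identity on $M\times\{1\}$. The point of the carving is that below height $\frac12$ only points over $N^+$ are left; flaps will be attached on top.

**Step 4: constants and paths.** Fix $\delta>0$, and use the max metric on $N\times I$. Choose $\eta_0>0$ such that any two $\eta_0$-close maps into $N$ are joined by a homotopy in $N$ with tracks of diameter $<\delta$. (Move along straight segments in $\mathbb R^n$ and apply a neighborhood retraction onto the compact ANR $N$, which is uniformly continuous near $N$.) Choose $\eta>0$ such that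

* $d(q,q')<\eta$ in $M$ implies $d(r(q),r(q'))<\eta_0$;
* points of $M$ at distance $<\eta$ are joined by a path in $M$ with $r$-image of diameter $<\delta$;
* the $\eta$-neighborhood of $N$ in $M$ lies in $N^+$.

The second is possible because $M$ is compact and locally path connected and $r$ is uniformly continuous. Choose a finite set $q_1,\dots,q_m\in M$ such that each $q\in M$ is joined to some $q_l$ by a path with $r$-image of diameter $<\delta$; by the second property, any finite $\eta$-dense set will do. Choose paths $\beta_l:[0,1]\to M$ from $q_l$ to points of $N$, and put, as in §7,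
$$\omega_l(\tau)=\beta_l(1+\tau)\ (\tau\le0),\qquad\omega_l(\tau)=r\beta_l(1-\tau)\ (\tau\ge0),\qquad\lambda_l(c)=r\beta_l(1-c).$$
As $r|_N=\mathrm{id}$, $\omega_l:[-1,1]\to M$ is well defined, $r\omega_l(\tau)=\lambda_l(|\tau|)$, $\omega_l(-1)=q_l$, and $\omega_l(\tau)\in N$ for $\tau\ge0$.

**Step 5: attach thick flaps.** Let $D=[-1,1]^{n-1}$. Push $M$ slightly into its interior, which is an open subset of $\mathbb R^n$ with $n\ge4$. Then the $\omega_l$ can be approximated by disjoint smoothly embedded arcs in $\operatorname{int}M$. Extend these arcs slightly beyond their ends and take thin tubular neighborhoods, using normal frames. This gives embeddings $b_l:[-1,1]\times D\to\operatorname{int}M$ with disjoint images and $d(b_l(\tau,u),\omega_l(\tau))<\eta$, which extend to embeddings of slightly larger concentric closed boxes, still with disjoint images in $\operatorname{int}M$. Let $Z'$ be $Z$ with boxes $F_l=[-1,1]\times[0,1]\times D\ni(\tau,s,u)$ attached by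
$$(\tau,1,u)\sim(b_l(\tau,u),1)\in M\times\{1\}.$$

**Step 6: $Z'\cong Z\cong M\times I$.** Work in $M\times[0,1]\cong Z$, where $M\times\{1\}$ is fixed. Let $B=[-1,1]\times D$ and let $B^+$ be the larger concentric box, with $B\subset\operatorname{int}B^+$, both centered at $0\in\mathbb R^n$. Using $2-s$ as height on $F_l$, the space near $F_l$ is $C'=B^+\times[\frac12,1]\cup B\times[1,2]$, while before attaching it was $C=B^+\times[\frac12,1]$. It meets the rest of the space only in the bottom $B^+\times\{\frac12\}$ and the sides $\partial B^+\times[\frac12,1]$.

Both $C$ and $C'$ are strictly star-shaped about the interior point $o=(0,\frac34)$: for every point $p$ of the set, all points of the segment from $o$ to $p$, except possibly $p$, are interior. For $p\in B^+\times[\frac12,1]$ this follows from convexity of that box. For $p=(x,y)\in C'$ with $y\ge1$, $x\in B$, the points of the segment before $p$ have the form $(tx,y')$ with $t<1$, so $tx\in\operatorname{int}B$ and $\frac12<y'<2$; these are interior to $C'$. So every ray from $o$ leaves each set at exactly one boundary point, whose distance from $o$ depends continuously on the direction: upper semicontinuity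 holds because the set is compact, and lower semicontinuity because earlier points are interior. Radial rescaling is therefore a homeomorphism $C'\to C$. Points of the bottom and of the sides are boundary points of both sets, so on the rays through them the rescaling is the identity. Extend it by the identity, for all $l$ simultaneously, to get $Z'\cong Z$.

**Step 7: extend $\hat r$ to the boxes.** The maps $rb_l(\tau,u)$ and $\lambda_l(|\tau|)=r\omega_l(\tau)$ are $\eta_0$-close, by the first property of $\eta$. So there is a homotopy $\Theta_l(\tau,s,u)\in N$, $s\in[\frac12,1]$, from $\lambda_l(|\tau|)$ at $s=\frac12$ to $rb_l(\tau,u)$ at $s=1$, with tracks of diameter $<\delta$. On $F_l$ put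
$$\hat r(\tau,s,u)=\begin{cases}(\Theta_l(\tau,s,u),1)&s\ge\frac12,\\ \big(\lambda_l(\max(|\tau|,1-2s)),1\big)&s\le\frac12.\end{cases}$$
At $s=\frac12$ both lines give $(\lambda_l(|\tau|),1)$, and at $s=1$ the value is $(rb_l(\tau,u),1)=\hat r(b_l(\tau,u),1)$. So the two definitions of $\hat r$ fit together.

**Step 8: the path condition.** We show that every point of $Z'$ can be joined to $\hat\imath(N\times I)=N\times[0,\frac12]$ by a path with $\hat r$-image of diameter $<5\delta$.

*Preliminary.* A point $(q,1)$ with $q\in N^+$ is joined to $\hat\imath(N\times I)$ with $\hat r$ constant. Move along the collar to $(\kappa(q),1)$; here $\hat r=(\kappa(q),1)$ throughout. Then move down to $(\kappa(q),\frac12)=\hat\imath(\kappa(q),1)$; here $\min(2s,1)=1$ throughout.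

*Points $(q,s)\in Z$ with $s<\frac12$.* Then $h(q)<\frac12$, so $q\in N^+$. If $q\in N$, then $(q,s)=\hat\imath(q,2s)$. If $q=(b,c)$ lies in the collar, move along $(b,c')$ with $c'$ decreasing from $c$ to $0$ and $s$ fixed. As $c'/2\le c/2\le s$, this stays in $Z$, and $\hat r=(b,2s)$ is constant.

*Points $(\tau,s,u)\in F_l$.* If $s>\frac12$, first move to $(\tau,\frac12,u)$, with variation $<\delta$. In the part $s\le\frac12$, keep $u$ fixed and move along the level set $\max(|\tau|,1-2s)=c$, an arc or a point, to $(c,\frac12,u)$, with $\hat r$ constant. Then move to $s=1$, with variation $<\delta$, arriving at $(b_l(c,u),1)$. Since $b_l(c,u)$ is within $\eta$ of $\omega_l(c)\in N$, it lies in $N^+$. Use the preliminary step.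

*Points $(q,s)\in Z$ with $s\ge\frac12$.* Move up to $(q,1)$, with $\hat r$ constant. Then in $M\times\{1\}$ move to some $q_l=\omega_l(-1)$, with variation $<\delta$, and on to $b_l(-1,0)$, which is within $\eta$ of $q_l$, with variation $<\delta$. Proceed as for box points from $(-1,1,0)\in F_l$, with $c=1$: the variations are $<\delta$, constant, $<\delta$, constant. The total is $<5\delta$.

**Step 9: sweep.** $Z'\cong M\times I$ is homeomorphic to a connected compact polyhedron, hence is an image of $[0,1]$. Lemma 4, for the polyhedron $N\times I$, the space $Z'$, the maps $\hat\imath,\hat r$, and with $5\delta$ in place of $\delta$, gives a surjective $40\delta$-map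
$$N\times I\to Z'\cong M\times I .$$
The space $N\times I$ was fixed before $\delta$, and $\delta$ is arbitrary. As $N\cong N_P$ and $M=N_Q$, the space $N_P\times I$ is $(N_Q\times I)$-like. This proves the Claim, and with it Theorem 3. $\square$
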